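\title{Nilpotent groups do not act sensitively on regular curves}

\begin{abstract}
A regular curve is a compact connected metric space in which every point has arbitrarily small open neighborhoods with finite boundary. We show that every action of a virtually nilpotent group on a regular curve is equicontinuous at the points of a dense $G_\delta$ set; in particular no nilpotent group acts sensitively on a regular curve. The result is deduced from a statement about arbitrary groups: at a point whose orbit is dense in an invariant open set containing it, every finite term of the upper central series acts equicontinuously. The proof is an induction along that series, and it uses the regularity of the curve through counts of disjoint connected sets at a fixed scale.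
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $X$ be a compact metric space with metric $d$. A \emph{continuous action} of a group $G$ on $X$ is a homomorphism $\phi\colon G\to\mathrm{Homeo}(X)$; we write $gx=\phi(g)(x)$. Actions need not be faithful, and $G$ need not be countable. The action is \emph{sensitive} if there is a constant $c>0$ such that for every $x\in X$ and every neighborhood $U$ of $x$ there are $y\in U$ and $g\in G$ with $d(gx,gy)>c$. Thus every open set, however small, is stretched to a definite size by some element of the group.

The opposite behavior is equicontinuity. Let $A$ be a set of homeomorphisms of $X$, or a subset of a group acting on $X$. For $\varepsilon>0$ let $\mathrm{Eq}_\varepsilon(A)$ be the set of points that have a neighborhood $U$ with $\operatorname{diam}aU\le\varepsilon$ for all $a\in A$. This set is open and grows with $\varepsilon$. The set of \emph{equicontinuity points} of $A$ is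
\[
\mathrm{Eq}(A)=\bigcap_{\varepsilon>0}\mathrm{Eq}_\varepsilon(A)=\bigcap_{k\ge1}\mathrm{Eq}_{1/k}(A),
\]
a $G_\delta$ set. If $G$ acts sensitively with constant $c$, then $\mathrm{Eq}_c(G)=\emptyset$, so a single equicontinuity point rules out sensitivity.

A \emph{continuum} is a nonempty compact connected metric space, and a \emph{regular curve} is a continuum in which every point has arbitrarily small open neighborhoods with finite boundary. Arcs, circles and finite connected graphs are regular curves. So is the Sierpi\'nski triangle: the union of the one or two triangles of level $k$ that contain a point $x$, with their vertices other than $x$ removed, is an open neighborhood of $x$ with at most four boundary points.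

Whether a group can act sensitively depends both on the space and on the group. The following two examples concern the group $\mathbb Z$.

\begin{example}[an arc]\label{ex:arc}
Let $f$ be an increasing homeomorphism of $[0,1]$, generating an action of $\mathbb Z$. Interior points of the fixed point set $\operatorname{Fix}(f)$ lie in $\mathrm{Eq}(\mathbb Z)$. Suppose $f(x)\ne x$, say $f(x)>x$, and take an interval $U$ around $x$ that lies to the left of $fU$. Then $f^nU$ lies to the left of $f^{n+1}U$ for all $n$, so the intervals $f^nU$ are pairwise disjoint and only finitely many of them have length greater than a given $\varepsilon$. Shrinking $U$ takes care of these finitely many $n$, so $x\in\mathrm{Eq}(\mathbb Z)$. Hence $\mathrm{Eq}(\mathbb Z)$ contains the dense open set $[0,1]\setminus\partial\operatorname{Fix}(f)$. It need not be everything: for $f(x)=x^2$ and $0<\delta<1$ the sets $f^{-n}[0,\delta)=[0,\delta^{1/2^n})$ and $f^n(\delta,1]=(\delta^{2^n},1]$ have diameter tending to $1$, so $\mathrm{Eq}(\mathbb Z)=(0,1)$.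
\end{example}

\begin{example}[a torus]\label{ex:torus}
Give $\mathbb T^2=(\mathbb R/\mathbb Z)^2$ the maximum metric and let $T(s,u)=(s,u+s)$. For $0<\delta<1/4$ there is $n$ with $n\delta\in[1/4,1/2]$, and the second coordinates of $T^n(s,u)$ and $T^n(s+\delta,u)$ differ by $n\delta$. So the action of $\mathbb Z$ generated by $T$ is sensitive, with any constant $c<1/4$.
\end{example}

In Example~\ref{ex:arc} sensitivity is prevented by lack of room: an arc holds only finitely many disjoint intervals of length greater than $\varepsilon$. A regular curve has the same property for connected sets (Lemma~\ref{lem:net}), while the torus does not. Lack of room alone is not enough, since a larger group can stretch a small set over itself: Example~\ref{ex:affine} gives a sensitive action of a polycyclic metabelian group on the circle. One is led to ask how commutative a group must be for the counting to apply.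

Say that a regular curve $X$ is \emph{of almost $\le n$ order}, for a positive integer $n$, if every nonempty open set contains a nonempty connected open set with at most $n$ boundary points. It is known that if such an $X$ admits a sensitive action of a group $G$, then $G$ contains a free noncommutative subsemigroup, and in particular $G$ cannot be nilpotent. This hypothesis bounds the number of boundary points uniformly over all scales, whereas the definition of a regular curve lets that number grow as the neighborhoods shrink. The following question is posed by Wang, Shi, Xu and Xie \cite{WSXX}.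

\medskip
\noindent\textbf{Question.} \emph{Do there exist a regular curve $X$ and a nilpotent group $G$ with a sensitive continuous action of $G$ on $X$?}
\medskip

The answer is no. A group is \emph{virtually nilpotent} if it has a nilpotent subgroup of finite index.

\begin{theorem}\label{thm:A}
If a nilpotent group $G$ acts continuously on a regular curve $X$, then $\mathrm{Eq}(G)$ is a dense $G_\delta$ set. In particular the action is not sensitive. The same holds for virtually nilpotent $G$.
\end{theorem}

No bound on the order of $X$ and no finite generation of $G$ is needed. Example~\ref{ex:arc} shows that ``dense $G_\delta$'' cannot be replaced by ``all of $X$''.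

Theorem~\ref{thm:A} is deduced from a statement about arbitrary groups that is suited to induction. Put $[a,b]=aba^{-1}b^{-1}$. The \emph{upper central series} $\{1\}=Z_0(G)\subset Z_1(G)\subset\cdots$ is defined by
\[
Z_i(G)=\{z\in G:\ [g,z]\in Z_{i-1}(G)\text{ for all }g\in G\}.
\]
Thus $Z_i(G)$ is the preimage of the center of $G/Z_{i-1}(G)$; it is a normal subgroup, and $[g,z]$ and $[z,g]=[g,z]^{-1}$ lie in $Z_{i-1}(G)$ for $g\in G$, $z\in Z_i(G)$. A group is \emph{nilpotent} if its lower central series $\gamma_1=G$, $\gamma_{k+1}=[G,\gamma_k]$ reaches $\gamma_{s+1}=\{1\}$ for some $s$. In that case $\gamma_{s+1-i}\subset Z_i(G)$ by induction on $i$, and so $Z_s(G)=G$.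

\begin{theorem}\label{thm:B}
Let $G$ be any group acting continuously on a regular curve $X$, let $W\ne\emptyset$ be open and $G$-invariant, and let
\[
\mathrm{Tr}=\{x\in W:\ W\subset\overline{Gx}\}.
\]
Then $\mathrm{Tr}\subset\mathrm{Eq}(Z_i(G))$ for every finite $i\ge0$.
\end{theorem}

The density of the orbit matters: for $f(x)=x^2$ the point $0$ is not an equicontinuity point of the abelian group $\mathbb Z$, and its orbit closure $\{0\}$ contains no nonempty open set.

Section~\ref{sec:model} proves Theorem~\ref{thm:B} for an abelian group on an arc and lists what must be added in general. Section~\ref{sec:tools} contains the counting lemmas, Section~\ref{sec:BtoA} derives Theorem~\ref{thm:A} from Theorem~\ref{thm:B}, and Section~\ref{sec:B} proves Theorem~\ref{thm:B}. Section~\ref{sec:more} treats groups of polynomial growth and solvable groups.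

If $X$ is a single point, both theorems are trivial. From now on a regular curve is assumed to have more than one point.

\section{The model case: an abelian group on an arc}\label{sec:model}

Let $G$ be an abelian group acting on $[0,1]$, so that $Z_1(G)=G$, let $W$ be open and invariant, and let $x\in W\subset\overline{Gx}$. We show that $x\in\mathrm{Eq}(G)$.

Suppose not. Then there are $\varepsilon_0>0$, relatively open intervals $V_n$ with $x\in V_n\subset W$ and $\operatorname{diam}V_n\to0$, and $c_n\in G$ with $\operatorname{diam}c_nV_n>\varepsilon_0$. After passing to a subsequence the endpoints of the intervals $c_nV_n$ converge to points $p<q$. Put $K=[p,q]$ and $K^\circ=(p,q)$. Every point of $K^\circ$ lies in $c_nV_n$ for all large $n$; in particular $K^\circ\subset W$.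

\emph{Only the stabilizer of $x$ can return $K^\circ$ to itself.} Let $gx\ne x$. Then $gV_n\cap V_n=\emptyset$ for large $n$, and since $g$ commutes with $c_n$,
\[
gc_nV_n\cap c_nV_n=c_n(gV_n\cap V_n)=\emptyset .
\]
A point $y\in gK^\circ\cap K^\circ$ would satisfy $y\in c_nV_n$ and $g^{-1}y\in c_nV_n$ for large $n$, which is impossible. So $gK^\circ\cap K^\circ=\emptyset$.

\emph{The orbit of $x$ meets $K^\circ$ at most once.} If $ax,a'x\in K^\circ$, then $g=a'a^{-1}$ maps $ax$ to $a'x$, so $gx=x$ by the previous step, and $a'x=gax=agx=ax$.

But $Gx$ is dense in $W\supset K^\circ$, so it meets $K^\circ$ in infinitely many points. This contradiction proves the claim.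

The mechanism is a change of scale. The maps $c_n$ blow the point $x$ up to the continuum $K$, and because they commute with $G$, the way $G$ moves $K$ is governed by the way $G$ moves the single point $x$. The general proof has the same skeleton, with $c_n\in Z_i(G)$ and with the induction hypothesis that $E=Z_{i-1}(G)$ is equicontinuous on $\mathrm{Tr}$. Three things are no longer free.
\begin{enumerate}
\item \emph{The maps $c_n$ do not commute with $g$.} One has $c_n^{-1}gc_n=g\delta_n$ with $\delta_n\in E$. Equicontinuity of $E$ at $x$ keeps $g\delta_nV_n$ small, and the point $gx$ is replaced by $\xi(g)=\lim c_n^{-1}gc_nx$ (Section~\ref{sub:xi}).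
\item \emph{The limit $K$ of the sets $c_nV_n$ is an unknown subcontinuum.} Its points need not lie in the sets $c_nV_n$, and a subcontinuum of a regular curve may have empty interior, as a side of the Sierpi\'nski triangle does. We show that $c_n^{-1}$ still sends all but countably many points of $K$ back toward $x$ (Section~\ref{sub:K}), and that $K$ has interior (Section~\ref{sub:int}).
\item \emph{The last step gives less.} Instead of one point, the part of the orbit in $K^\circ$ is confined to the closure of one $E$-orbit (Section~\ref{sub:ret}). A second induction shows that such a closure meets $K$ in a countable set (Section~\ref{sub:Zj}).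
\end{enumerate}

\section{Counting connected sets in a regular curve}\label{sec:tools}

Two elementary facts hold in any metric space.
\begin{itemize}
\item[(F1)] \emph{A connected set $C$ that meets an open set $O$ and is not contained in $O$ meets $\partial O$.} Otherwise $C\cap O$ and $C\setminus\overline O$ are nonempty, relatively open, disjoint, and cover $C$.
\item[(F2)] \emph{Every nonempty relatively open subset $R$ of a continuum $Y$ with more than one point is uncountable.} For $q\in R$ the function $d(q,\cdot)$ maps $Y$ onto an interval $[0,a]$ with $a>0$, and $R$ contains all points of $Y$ close to $q$; so $R$ has a point at every sufficiently small distance from $q$.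
\end{itemize}
In the rest of this section $X$ is a regular curve.

\begin{lemma}\label{lem:lc}
$X$ has a countable base of connected open sets.
\end{lemma}

\begin{proof}
Let $U$ be open and $x\in U$. Take an open $V\ni x$ with $V\ne X$, $\overline V\subset U$ and $\partial V$ finite. The boundary bumping theorem \cite[Theorem~5.4]{Nadler} says that if $V$ is a nonempty proper open subset of a continuum, then every component of $\overline V$ meets $\partial V$. So $\overline V$ has finitely many components. They are closed, hence each is also open in $\overline V$, and the component $C$ of $x$ contains the open set $C\cap V\ni x$. Thus $C$ is a connected neighborhood of $x$ inside $U$, and the component of $U$ containing $x$ is a neighborhood of $x$. It follows that components of open sets are open. An open set has countably many components because $X$ is separable, so the components of the members of a countable base form a countable base.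
\end{proof}

The next lemma replaces the bound on total length used in Example~\ref{ex:arc}.

\begin{lemma}[finite nets]\label{lem:net}
For each $\varepsilon>0$ there is a finite set $F_\varepsilon\subset X$ that meets every connected set of diameter greater than $\varepsilon$. Hence a family of pairwise disjoint connected sets of diameter greater than $\varepsilon$ has at most $|F_\varepsilon|$ members.
\end{lemma}

\begin{proof}
Cover $X$ by finitely many open sets of diameter at most $\varepsilon$ with finite boundaries, and let $F_\varepsilon$ be the union of the boundaries. By (F1), a connected set that misses $F_\varepsilon$ is contained in any member of the cover that it meets, so its diameter is at most $\varepsilon$.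
\end{proof}

We fix such sets $F_\varepsilon$ once and for all.

\begin{lemma}[crossing]\label{lem:cross}
Let $O$ be open with finite boundary, let $B_1,\dots,B_r$ be pairwise disjoint connected sets, and let $t$ be a homeomorphism of $X$ such that each $tB_l$ contains a point of $O$ and a point outside $O$. Then $r\le|\partial O|$.
\end{lemma}

\begin{proof}
The sets $tB_l$ are connected and pairwise disjoint, and each meets $\partial O$ by (F1).
\end{proof}

Lemma~\ref{lem:cross} will always be used in the same way. We first fix $O$, then choose $|\partial O|+1$ points with disjoint connected neighborhoods, and only then find one group element $t$ that drags all these neighborhoods across $\partial O$. Because $O$ is fixed first, no bound on $|\partial O|$ is needed. Regularity supplies the set $O$, of prescribed small size around a prescribed point.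

A whole group may fail to be equicontinuous anywhere, but by Lemma~\ref{lem:net} a well-chosen sequence cannot. For a sequence $\tau=(t_n)$ of homeomorphisms put
\[
M_\varepsilon(\tau)=X\setminus\mathrm{Eq}_\varepsilon(\{t_n:n\ge1\}),\qquad M(\tau)=\bigcup_{k\ge1}M_{1/k}(\tau)=X\setminus\mathrm{Eq}(\{t_n:n\ge1\}).
\]
We call $\tau$ \emph{tame} if $M_\varepsilon(\tau)$ is finite for every $\varepsilon>0$; then $M(\tau)$ is countable. A subsequence of a tame sequence is tame, since the sets $M_\varepsilon$ can only shrink. For $f(x)=x^2$ on $[0,1]$, Example~\ref{ex:arc} shows that $(f^n)_{n\ge1}$ is tame, with $M=\{1\}$.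

\begin{lemma}[tame subsequences]\label{lem:tame}
Every sequence $(t_n)$ of homeomorphisms of $X$ has a tame subsequence.
\end{lemma}

\begin{proof}
Let $\mathcal B$ be a countable base of connected open sets. There are countably many pairs $(B,k)$ with $B\in\mathcal B$, $k\ge1$, so by a diagonal argument we pass to a subsequence $\tau$, again written $(t_n)$, such that for each pair the statement ``$t_nB\cap F_{1/k}=\emptyset$'' is true for all large $n$ or false for all large $n$.

Let $y\in M_{1/k}(\tau)$ and $y\in B\in\mathcal B$. If the statement for $(B,k)$ were true for $n\ge n_0$, then $\operatorname{diam}t_nB\le1/k$ for $n\ge n_0$ by Lemma~\ref{lem:net}, and a smaller neighborhood of $y$ would satisfy the same bound for the finitely many $n<n_0$ as well; this contradicts $y\in M_{1/k}(\tau)$. So $t_nB$ meets $F_{1/k}$ for all large $n$. Given $r$ distinct points of $M_{1/k}(\tau)$, choose pairwise disjoint members of $\mathcal B$ around them. For large $n$ their images under $t_n$ are pairwise disjoint and all meet $F_{1/k}$, so $r\le|F_{1/k}|$. Finally $M_\varepsilon(\tau)\subset M_{1/k}(\tau)$ when $1/k\le\varepsilon$.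
\end{proof}

\begin{remark}\label{rem:fail}
On the torus Lemma~\ref{lem:net} fails: the circles $\{s\}\times\mathbb R/\mathbb Z$ are uncountably many disjoint connected sets of diameter $1/2$. Lemma~\ref{lem:tame} fails as well: for the map $T$ of Example~\ref{ex:torus}, a horizontal segment of length $\delta$ is mapped by $T^n$ onto a set that takes every second coordinate once $n\delta\ge1$, so no subsequence of $(T^n)_{n\ge1}$ is tame. Lemma~\ref{lem:cross} uses only (F1) and is true in every space, but on the torus there is nothing small to apply it to: a nonempty open set of diameter less than $1/2$ meets uncountably many of the circles above and contains none of them, so its boundary is uncountable. Invertibility is also needed in Lemma~\ref{lem:tame}, where it keeps images of disjoint sets disjoint: the iterates of $s\mapsto2s$ on $\mathbb R/\mathbb Z$ eventually map every arc onto the whole circle.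
\end{remark}

Equicontinuity at a point will be used in the following form, which is immediate from the definition:
\begin{equation}\label{eq:eq}
\text{if } u\in\mathrm{Eq}(A),\ a_n\in A \text{ and } u_n\to u,\quad\text{then } d(a_nu_n,a_nu)\to0 .
\end{equation}
For a sequence $\tau=(t_n)$ this applies to every $u\notin M(\tau)$ with $a_n=t_n$.

\begin{lemma}\label{lem:orb}
Let $A$ be a group of homeomorphisms of $X$ and $u,v\in X$.
\begin{enumerate}
\item[(a)] If $v\in\mathrm{Eq}(A)$ and $v\in\overline{Au}$, then $u\in\overline{Av}$.
\item[(b)] If $u\in\mathrm{Eq}(A)$ and $v\notin\overline{Au}$, then there are open sets $O\ni u$ and $B\ni v$ with $O\cap AB=\emptyset$.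
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $a_nu\to v$, then \eqref{eq:eq} at $v$ gives $d(a_n^{-1}a_nu,a_n^{-1}v)\to0$, that is, $a_n^{-1}v\to u$.

(b) If no such sets exist, then using balls of radius $1/n$ we find $u_n\to u$, $v_n\to v$ and $a_n\in A$ with $a_nu_n=v_n$. By \eqref{eq:eq} at $u$ we get $a_nu\to v$, so $v\in\overline{Au}$.
\end{proof}

Finally we recall the standard facts on the Hausdorff metric $d_H$. The nonempty closed subsets of a compact metric space form a compact space under $d_H$. If $A_n\to A$, then every point of $A$ is the limit of a sequence $a_n\in A_n$, every limit point of such a sequence lies in $A$, $\operatorname{diam}A_n\to\operatorname{diam}A$, and $gA_n\to gA$ for every homeomorphism $g$. A limit of continua is a continuum, and a decreasing sequence of nonempty closed sets converges to its intersection.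

\section{From dense orbits to dense equicontinuity}\label{sec:BtoA}

Theorem~\ref{thm:B} needs an orbit that is dense in an open set, and Theorem~\ref{thm:A} does not assume one. Lemma~\ref{lem:net} produces it: if every open subset of a region is stretched to diameter greater than $\varepsilon$, then every such subset meets the orbit of the finite set $F_\varepsilon$.

\begin{proof}[Proof of Theorem~\ref{thm:A}, assuming Theorem~\ref{thm:B}]
Let $G$ be nilpotent, say $Z_s(G)=G$. The open set $\mathrm{Eq}_\varepsilon(G)$ is $G$-invariant: if $U$ is a suitable neighborhood for $x$, then $hU$ is one for $hx$. By the Baire category theorem it suffices to show that each $\mathrm{Eq}_\varepsilon(G)$ is dense.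

Suppose that $W_0=X\setminus\overline{\mathrm{Eq}_\varepsilon(G)}$ is nonempty. It is open and $G$-invariant. Let $U\subset W_0$ be nonempty, open and connected. Since $U$ misses $\mathrm{Eq}_\varepsilon(G)$, there is $g\in G$ with $\operatorname{diam}gU>\varepsilon$, so $gU$ contains a point $p\in F_\varepsilon$ by Lemma~\ref{lem:net}, and $p\in gU\subset W_0$. Thus $U$ meets $Gp$ for some $p\in F_\varepsilon\cap W_0$. By Lemma~\ref{lem:lc} such sets $U$ form a base of $W_0$, so $W_0$ is covered by the finitely many closed sets $\overline{Gp}$, $p\in F_\varepsilon\cap W_0$. One of them contains a nonempty open subset of $W_0$; otherwise, removing them from $W_0$ one at a time would leave a nonempty open set at each stage. For this $p$ the set $W=W_0\cap\operatorname{int}\overline{Gp}$ is nonempty, open and $G$-invariant. Being an open subset of $\overline{Gp}$, it meets $Gp$, and by invariance $p\in W$. So $p\in W\subset\overline{Gp}$, and Theorem~\ref{thm:B} with $i=s$ gives $p\in\mathrm{Eq}(G)\subset\mathrm{Eq}_\varepsilon(G)$, contradicting $p\in W_0$. Hence $\mathrm{Eq}(G)$ is a dense $G_\delta$ set.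

Now let $N\le G$ be nilpotent of finite index, $G=g_1N\cup\dots\cup g_mN$. Given $\varepsilon>0$, uniform continuity gives $\eta>0$ such that each $g_j$ maps sets of diameter at most $\eta$ to sets of diameter at most $\varepsilon$. Then $\mathrm{Eq}_\eta(N)\subset\mathrm{Eq}_\varepsilon(G)$. So the $G_\delta$ set $\mathrm{Eq}(G)$ contains the dense set $\mathrm{Eq}(N)$.

In both cases $\mathrm{Eq}(G)\ne\emptyset$, so the action is not sensitive.
\end{proof}

\section{Proof of Theorem~\ref{thm:B}}\label{sec:B}

\subsection{Reduction and induction}\label{sub:red}

We shall extract a subsequence along which one limit exists for each $g\in G$, and for this $G$ must be countable.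

\emph{It suffices to treat countable groups.} Suppose $x\in\mathrm{Tr}\setminus\mathrm{Eq}(Z_i(G))$. There are $\varepsilon>0$ and $c_n\in Z_i(G)$ such that $c_n$ maps the ball of radius $1/n$ about $x$ to a set of diameter greater than $\varepsilon$. Let $\Gamma\le G$ be a countable subgroup that contains all $c_n$ and elements $g_1,g_2,\dots$ with $\{g_kx\}$ dense in $Gx$. Then $x\in W\subset\overline{\Gamma x}$. Moreover $Z_j(G)\cap\Gamma\subset Z_j(\Gamma)$ by induction on $j$: if $z\in Z_j(G)\cap\Gamma$ and $\gamma\in\Gamma$, then $[\gamma,z]\in Z_{j-1}(G)\cap\Gamma\subset Z_{j-1}(\Gamma)$. So $c_n\in Z_i(\Gamma)$ and $x\notin\mathrm{Eq}(Z_i(\Gamma))$: the theorem fails for the countable group $\Gamma$.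

Let $G$ be countable and write $Z_j=Z_j(G)$. The set $\mathrm{Tr}$ is $G$-invariant, and
\begin{equation}\label{eq:star}
\text{if } y\in W \text{ and } \overline{Gy}\cap\mathrm{Tr}\ne\emptyset,\quad\text{then } y\in\mathrm{Tr},
\end{equation}
because $z\in\overline{Gy}\cap\mathrm{Tr}$ gives $\overline{Gy}\supset\overline{Gz}\supset W$.

We argue by induction on $i$. The case $i=0$ is trivial. For the rest of the section fix $i\ge1$, put $E=Z_{i-1}$, and assume
\begin{equation}\label{eq:IH}
\mathrm{Tr}\subset\mathrm{Eq}(E).
\end{equation}
Suppose, for a contradiction, that there is a point $x\in\mathrm{Tr}\setminus\mathrm{Eq}(Z_i)$.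

\subsection{The continuum $K$}\label{sub:K}

We blow $x$ up as in Section~\ref{sec:model}. One choice needs care. An element $g$ that nearly fixes $x$ should preserve the limit continuum, but it need not preserve the neighborhoods $V_n$. We therefore build $K$ so that it captures the limits of $c_nx_n$ for \emph{all} sequences $x_n\to x$; this is property (K2) below.

\begin{lemma}\label{lem:K}
There are elements $c_n\in Z_i$, connected open sets $V_n$, a continuum $K$ and $\varepsilon_0>0$ with the following properties.
\begin{itemize}
\item[(K1)] $x\in V_n\subset W$, $\operatorname{diam}V_n\to0$, $\overline{c_nV_n}\to K$ and $\operatorname{diam}K\ge\varepsilon_0$.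
\item[(K2)] If $x_n\to x$, then every limit point of $(c_nx_n)$ lies in $K$.
\item[(K3)] The sequences $(c_n)$ and $(c_n^{-1})$ are tame.
\item[(K4)] The limits $x^*=\lim_nc_nx$ and $\xi(g)=\lim_nc_n^{-1}gc_nx$, $g\in G$, exist.
\end{itemize}
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:lc} there are connected open sets $W\supset U_1\supset U_2\supset\cdots$ containing $x$ with $\operatorname{diam}U_l\to0$. Since $x\notin\mathrm{Eq}(Z_i)$, there are $\varepsilon_0>0$ and $c_n\in Z_i$ with $\operatorname{diam}c_nU_n>\varepsilon_0$. This property survives when $(c_n)$ is replaced by a subsequence $(c_{n_k})$ and renumbered, since $U_k\supset U_{n_k}$. Applying Lemma~\ref{lem:tame} twice we obtain (K3). A diagonal argument, using compactness and the countability of $G$, gives a further subsequence that satisfies (K4) and for which $K_l=\lim_n\overline{c_nU_l}$ exists for every $l$.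

The sets $K_l$ are continua and decrease with $l$. They have diameter at least $\varepsilon_0$, because $c_nU_l\supset c_nU_n$ for $n\ge l$. So $K=\bigcap_lK_l=\lim_lK_l$ is a continuum of diameter at least $\varepsilon_0$. Choose $n_1<n_2<\cdots$ with $d_H(\overline{c_nU_l},K_l)<1/l$ for $n\ge n_l$, and put $V_n=U_l$ for $n_l\le n<n_{l+1}$ and $V_n=U_1$ for $n<n_1$. Then (K1) holds. If $x_n\to x$, then for each $l$ we have $c_nx_n\in c_nU_l$ for large $n$, so the limit points of $(c_nx_n)$ lie in every $K_l$. This is (K2).
\end{proof}

By (K2), $x^*\in K$. By (K1), every $y\in K$ is a limit $y=\lim c_nv_n$ with $v_n\in V_n$, and then $v_n\to x$. Put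
\[
M=M((c_n^{-1})),\qquad K'=(K\cap W)\setminus M .
\]
The set $M$ is countable. On the arc, interior points of $K$ lay in $c_nV_n$, so $c_n^{-1}$ brought them back to $x$. Tameness gives the same conclusion off $M$.

\begin{lemma}\label{lem:collapse}
\begin{enumerate}
\item[(a)] If $y\in K\setminus M$, then $c_n^{-1}y\to x$.
\item[(b)] The set $K'$ is uncountable and contained in $\mathrm{Tr}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Write $y=\lim c_nv_n$ with $v_n\in V_n$. By \eqref{eq:eq} for the sequence $(c_n^{-1})$ at $y$ we have $d(v_n,c_n^{-1}y)\to0$, and $v_n\to x$.

(b) The sets $c_nV_n$ lie in $W$, but $W$ is open, so it must be shown that their limit meets $W$. For large $n$ the connected set $c_nV_n$ has diameter greater than $\varepsilon_0/2$ and so meets the finite set $F_{\varepsilon_0/2}$. Hence one point $p\in F_{\varepsilon_0/2}$ lies in $c_nV_n$ for infinitely many $n$. Then $p\in W$, and $p\in K$ because $d(p,K)\le d_H(\overline{c_nV_n},K)$ for these $n$. So $K\cap W$ is a nonempty relatively open subset of $K$; it is uncountable by (F2), and so is $K'$. If $y\in K'$, then $x\in\overline{Gy}$ by (a), and $y\in\mathrm{Tr}$ by \eqref{eq:star}.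
\end{proof}

\subsection{The map $\xi$ and the translates of $K$}\label{sub:xi}

For $g\in G$ put
\[
\delta_n=\delta_n(g)=g^{-1}c_n^{-1}gc_n=[g^{-1},c_n^{-1}]\in E,\qquad\text{so that}\qquad c_n^{-1}gc_n=g\delta_n .
\]
This is where $c_n\in Z_i$ enters. When $i=1$ we have $\delta_n=1$ and $\xi(g)=gx$. In general $\xi(g)$ is the point to which $c_n^{-1}$ collapses the translate $gK$.

\begin{lemma}\label{lem:xi}
Let $g\in G$.
\begin{enumerate}
\item[(a)] If $x_n\to x$, then $c_n^{-1}gc_nx_n\to\xi(g)$.
\item[(b)] If $y\in K\setminus M$, then $c_n^{-1}gy\to\xi(g)$.
\item[(c)] Every neighborhood of $\xi(g)$ contains $c_n^{-1}gc_nV_n$ for all large $n$.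
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:IH} and \eqref{eq:eq}, $d(\delta_nx_n,\delta_nx)\to0$. Since $g$ is uniformly continuous, $d(g\delta_nx_n,g\delta_nx)\to0$, and $g\delta_nx\to\xi(g)$ by (K4). For (b) apply (a) to $x_n=c_n^{-1}y$, which tends to $x$ by Lemma~\ref{lem:collapse}(a). For (c) apply (a) to an arbitrary sequence $x_n\in V_n$.
\end{proof}

Translates of $K$ with different values of $\xi$ are approximated by disjoint sets, so only finitely many of them can be large.

\begin{lemma}\label{lem:shrink}
If the points $\xi(g_k)$, $k\ge1$, are pairwise distinct, then $\operatorname{diam}g_kK\to0$.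
\end{lemma}

\begin{proof}
Let $\varepsilon>0$ and let $I$ be a finite set of indices with $\operatorname{diam}g_kK>\varepsilon$ for $k\in I$. By Lemma~\ref{lem:xi}(c), for large $n$ the sets $c_n^{-1}g_kc_nV_n$, $k\in I$, lie in disjoint neighborhoods of the points $\xi(g_k)$. Applying $c_n$, we see that the connected sets $g_kc_nV_n$, $k\in I$, are pairwise disjoint. Their closures converge to $g_kK$, so for large $n$ their diameters exceed $\varepsilon$. By Lemma~\ref{lem:net}, $|I|\le|F_\varepsilon|$.
\end{proof}

The role of the stabilizer of $x$ is taken by
\[
H=\{g\in G:\ \xi(g)=x\}.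
\]

\begin{lemma}\label{lem:H}
If $g\in H$, then $g^{-1}\in H$, $gx\in\overline{Ex}$ and $gK=K$.
\end{lemma}

\begin{proof}
From $g\delta_nx\to x$ we get $\delta_nx\to g^{-1}x$. The point $g^{-1}x$ lies in $\mathrm{Tr}\subset\mathrm{Eq}(E)$, so \eqref{eq:eq} gives $d(\delta_n^{-1}\delta_nx,\delta_n^{-1}g^{-1}x)\to0$. Since $\delta_n^{-1}g^{-1}=(g\delta_n)^{-1}=c_n^{-1}g^{-1}c_n$, this says $\xi(g^{-1})=x$.

The convergence $\delta_nx\to g^{-1}x$ shows that $g^{-1}x\in\overline{Ex}$ for every $g\in H$. Applied to $g^{-1}\in H$, this gives $gx\in\overline{Ex}$.

Let $y=\lim c_nv_n\in K$ with $v_n\in V_n$. The points $x_n=c_n^{-1}gc_nv_n$ tend to $\xi(g)=x$ by Lemma~\ref{lem:xi}(a), and $c_nx_n=gc_nv_n\to gy$. So $gy\in K$ by (K2). Thus $gK\subset K$, and the same holds for $g^{-1}\in H$.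
\end{proof}

\subsection{$K$ has interior}\label{sub:int}

Fix $b\in K'$. Its orbit is dense in $W$ and splits into $Hb$, which lies in $K$ by Lemma~\ref{lem:H}, and $(G\setminus H)b$. If some point of $K\cap W$ is not approximated by the second part, then near that point the whole orbit lies in $K$, and $K$ has interior. So we bound the set of points of $K$ that are approximated by $(G\setminus H)b$.

Let $y\in K\setminus M$ be such a point and let $gb$, with $g\notin H$, lie in a small connected neighborhood $B$ of $y$. The maps $c_n^{-1}$ send $y$ toward $x$ and $gb$ toward $\xi(g)\ne x$. These limits are distinct but close, so this alone gives no crossing at a fixed scale. We expand again by a fixed $c_m$. It sends $x$ close to $x^*$, and it should send $\xi(g)\approx c_m^{-1}gc_mx$ close to $gc_mx\approx gx^*$, a point of the small set $gK\subset B$. So $t=c_mc_n^{-1}$ with $n$ much larger than $m$ stretches $B$ from a point near $x^*$ to a point near $y$. The word ``should'' hides an application of $c_m$ to an approximate equality, and it is justified by the tameness of $(c_m)$.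

\begin{lemma}\label{lem:N}
For $b\in K'$ the set $K\cap\overline{(G\setminus H)b}$ is countable.
\end{lemma}

\begin{proof}
Put $N=\overline{(G\setminus H)b}$.

\emph{Step 1. For each $y\in(K\cap N)\setminus M$ there are $g_k\in G$ such that the points $\xi(g_k)$ are pairwise distinct and every neighborhood of $y$ contains $g_kK$ for large $k$.} Take $g_k\in G\setminus H$ with $g_kb\to y$. Let $\varepsilon>0$. As $y\notin M$, there is a neighborhood $B$ of $y$ with $\operatorname{diam}c_n^{-1}B\le\varepsilon$ for all $n$. For large $k$ we have $g_kb\in B$, so $d(c_n^{-1}g_kb,c_n^{-1}y)\le\varepsilon$ for all $n$, and letting $n\to\infty$ gives $d(\xi(g_k),x)\le\varepsilon$ by Lemmas~\ref{lem:xi}(b) and~\ref{lem:collapse}(a). Thus $\xi(g_k)\to x$ while $\xi(g_k)\ne x$ for all $k$, so along a subsequence the points $\xi(g_k)$ are pairwise distinct. By Lemma~\ref{lem:shrink}, $\operatorname{diam}g_kK\to0$, and $g_kK$ contains the point $g_kb\to y$.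

\emph{Step 2. Choice of $O$, $B_l$ and $g^l$.} Suppose $K\cap N$ is uncountable. Then so is $(K\cap N)\setminus(M\cup\{x^*\})$, and there is $\eta>0$ such that infinitely many of its points lie in the open set $R=\{z:d(z,x^*)>3\eta\}$. Let $O\ni x^*$ be open with finite boundary and contained in the ball of radius $\eta$ about $x^*$, so that $d(z,x^*)\le\eta$ for $z\in\overline O$. Put $r=|\partial O|+1$, and choose distinct points $y^1,\dots,y^r\in(K\cap N\cap R)\setminus M$ and pairwise disjoint connected open sets $B_l$ with $y^l\in B_l\subset R$. The set $M_\eta((c_n))$ is finite by (K3), so among the elements given by Step~1 for $y^l$ there is one, $g^l$, with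
\[
g^lK\subset B_l,\qquad \xi(g^l)\notin M_\eta((c_n)).
\]
(Countability of $M((c_n))$ would not suffice here, since we choose from a sequence.) In particular $g^lb$ and $g^lx^*$ lie in $B_l$.

\emph{Step 3. Choice of $m$.} Let $Q_l$ be a neighborhood of $\xi(g^l)$ with $\operatorname{diam}c_mQ_l\le\eta$ for all $m$. For large $m$ the point $c_m^{-1}g^lc_mx$ lies in $Q_l$ by (K4), so $d(c_m\xi(g^l),g^lc_mx)\le\eta$; also $d(g^lc_mx,g^lx^*)<\eta$ for large $m$, since $c_mx\to x^*$. As $g^lx^*\in R$, we get
\[
d(c_m\xi(g^l),x^*)>3\eta-\eta-\eta=\eta,
\]
so $c_m\xi(g^l)\notin\overline O$. Fix $m$ so large that this holds for all $l\le r$ and that $c_mx\in O$.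

\emph{Step 4. Crossing.} As $n\to\infty$, Lemmas~\ref{lem:collapse}(a) and~\ref{lem:xi}(b) give
\[
c_mc_n^{-1}y^l\to c_mx\in O,\qquad c_mc_n^{-1}g^lb\to c_m\xi(g^l)\in X\setminus\overline O .
\]
Both $y^l$ and $g^lb$ lie in $B_l$. So for large $n$ the map $t=c_mc_n^{-1}$ sends a point of each $B_l$ into $O$ and another outside $O$. Since $r>|\partial O|$, this contradicts Lemma~\ref{lem:cross}.
\end{proof}

\begin{lemma}\label{lem:int}
The open set $K^\circ=W\cap\operatorname{int}_XK$ is nonempty, and $gK^\circ=K^\circ$ for $g\in H$.
\end{lemma}

\begin{proof}
Take $b\in K'$ and let $B=W\setminus\overline{(G\setminus H)b}$, an open set. It is nonempty, since $K\cap W$ is uncountable and $K\cap\overline{(G\setminus H)b}$ is countable. If $gb\in B$, then $g\in H$, so $gb\in gK=K$. Since $b\in\mathrm{Tr}$, the set $Gb\cap B$ is dense in $B$, and $K$ is closed; so $B\subset K$ and $B\subset K^\circ$. An element of $H$ preserves $K$, hence its interior, and it preserves $W$.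
\end{proof}

\subsection{Returns to the interior of $K$}\label{sub:ret}

We can now repeat the two steps of Section~\ref{sec:model}. The information in Lemma~\ref{lem:H} concerns the point $x$, which need not lie in $K^\circ$; part (b) below moves it there by an element of $Z_i$, at the cost of a commutator in $E$.

\begin{lemma}\label{lem:ret}
\begin{enumerate}
\item[(a)] If $gK^\circ\cap K^\circ\ne\emptyset$, then $g\in H$.
\item[(b)] There is $c\in Z_i$ with $cx\in K^\circ$.
\item[(c)] For such $c$, $K^\circ\subset\overline{Ecx}$.
\item[(d)] For every $b\in K^\circ\setminus M$, $K^\circ\subset\overline{Eb}$.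
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The nonempty open set $gK^\circ\cap K^\circ$ is uncountable by (F2), so it contains a point $q\notin M\cup gM$. Then $c_n^{-1}q\to x$ by Lemma~\ref{lem:collapse}(a). Writing $q=gy$ with $y\in K^\circ\setminus M$, we also have $c_n^{-1}q\to\xi(g)$ by Lemma~\ref{lem:xi}(b). So $\xi(g)=x$.

(b) Since $Gx$ is dense in $W$, there is $g_0\in G$ with $g_0^{-1}x\in K^\circ$, so $g_0K^\circ$ is a neighborhood of $x$. Take $y\in K^\circ\setminus M$, which exists by (F2). For large $n$ we have $c_n^{-1}y\in g_0K^\circ$, so $y\in c_ng_0K^\circ\cap K^\circ$. By (a), $c_ng_0\in H$, and by Lemma~\ref{lem:int}, $c_nx\in c_ng_0K^\circ=K^\circ$. Take $c=c_n$.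

(c) The orbit of $cx\in\mathrm{Tr}$ is dense in the open set $K^\circ\subset W$, so it suffices to show that $gcx\in K^\circ$ implies $gcx\in\overline{Ecx}$. Such a point lies in $gK^\circ\cap K^\circ$, so $g\in H$ by (a) and $gx\in\overline{Ex}$ by Lemma~\ref{lem:H}. Now $gc=c\,[c^{-1},g]\,g$ with $[c^{-1},g]\in E$, and $\overline{Ex}$ is $E$-invariant. Therefore
\[
gcx=c\,[c^{-1},g]\,gx\in c\,\overline{Ex}=\overline{cEx}=\overline{Ecx},
\]
where the last equality uses that $E$ is normal.

(d) We have $b\in K'\subset\mathrm{Tr}\subset\mathrm{Eq}(E)$ and $b\in\overline{Ecx}$ by (c). Lemma~\ref{lem:orb}(a) gives $cx\in\overline{Eb}$, hence $K^\circ\subset\overline{Ecx}\subset\overline{Eb}$.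
\end{proof}

For $i=1$ the proof is finished, since $\overline{Eb}=\{b\}$ cannot contain a nonempty open set. For $i\ge2$ we must show that $\overline{Eb}$ is too small to contain $K^\circ$.

\subsection{Orbit closures of the groups $Z_j$ inside $K$}\label{sub:Zj}

Let $b\in K'$. The maps $c_n^{-1}$ collapse most of $K$ to $x$, and $x$ can be moved close to $b$ by some $h\in G$. So $t=hc_n^{-1}$ collapses most of $K$ to a point near $b$; in particular it almost fixes $b$. Consider first a central element $e\in Z_1$. Then $teb=etb$ is close to $eb$, so $t$ almost fixes $eb$ as well. If $y\ne b$ is a point of $K\setminus M$ and $eb$ lies in a small connected neighborhood $B$ of $y$, then $tB$ stretches from near $b$ to near $y$, and this can happen only for boundedly many disjoint sets $B$ at a time. For $e\in Z_j$ the identity $te=et$ holds up to a factor in $Z_{j-1}$. That factor may move $etb$ far away, but it cannot move it close to $b$ when $y\notin\overline{Z_{j-1}b}$, by Lemma~\ref{lem:orb}(b). This suggests an induction on $j$.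

\begin{lemma}\label{lem:D}
For $b\in K'$ and $0\le j\le i-1$ the set $D_j=K\cap\overline{Z_jb}$ is countable.
\end{lemma}

\begin{proof}
We have $D_0=\{b\}$. Let $1\le j\le i-1$, assume that $D_{j-1}$ is countable, and suppose that $D_j$ is not. Then $Y=D_j\setminus(D_{j-1}\cup M)$ is uncountable.

Let $\mathcal O$ be a countable neighborhood base at $b$ consisting of open sets with finite boundary. For $y\in Y$ we have $y\notin\overline{Z_{j-1}b}$, and $b\in\mathrm{Tr}\subset\mathrm{Eq}(E)\subset\mathrm{Eq}(Z_{j-1})$ because $Z_{j-1}\subset E$. By Lemma~\ref{lem:orb}(b) there are open sets $O_y\ni b$ and $B_y\ni y$ with $O_y\cap Z_{j-1}B_y=\emptyset$, and we may shrink $O_y$ to a member of $\mathcal O$. As $Y$ is uncountable, one set $O\in\mathcal O$ equals $O_y$ for infinitely many $y$. Choose $r=|\partial O|+1$ of them, $y^1,\dots,y^r$, and pairwise disjoint connected open sets $B_l$ with $y^l\in B_l\subset B_{y^l}$. Thus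
\begin{equation}\label{eq:sep}
O\cap Z_{j-1}B_l=\emptyset\qquad(1\le l\le r).
\end{equation}
Since $y^l\in\overline{Z_jb}$, there is $e_l\in Z_j$ with $e_lb\in B_l$.

The set $W\cap O\cap\bigcap_le_l^{-1}B_l$ is an open neighborhood of $b$, and $Gx$ is dense in $W$. So there is $h\in G$ with $hx\in O$ and $e_lhx\in B_l$ for all $l$. The points $y^l$ and $b$ lie in $K\setminus M$, so by Lemma~\ref{lem:collapse}(a)
\[
hc_n^{-1}y^l\to hx\in O,\qquad e_lhc_n^{-1}b\to e_lhx\in B_l\qquad(n\to\infty).
\]
Fix $n$ such that $t=hc_n^{-1}$ satisfies $ty^l\in O$ and $e_ltb\in B_l$ for all $l$. Since $e_l\in Z_j$, we have $[t,e_l]\in Z_{j-1}$, and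
\[
te_lb=[t,e_l]\,e_ltb\in Z_{j-1}B_l ,
\]
so $te_lb\notin O$ by \eqref{eq:sep}. Thus each $tB_l$ contains the point $ty^l\in O$ and the point $te_lb\notin O$. Since $r>|\partial O|$, this contradicts Lemma~\ref{lem:cross}.
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:B}]
The set $K^\circ$ is nonempty and open by Lemma~\ref{lem:int}, hence uncountable by (F2). Take $b\in K^\circ\setminus M\subset K'$. By Lemma~\ref{lem:ret}(d), $K^\circ\subset K\cap\overline{Z_{i-1}b}$, and the right side is countable by Lemma~\ref{lem:D} with $j=i-1$. This contradiction shows that $\mathrm{Tr}\subset\mathrm{Eq}(Z_i)$ and completes the induction.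
\end{proof}

\section{Growth and solvable groups}\label{sec:more}

A finitely generated group has \emph{polynomial growth} if the number of elements that are products of at most $n$ generators and their inverses is bounded by a polynomial in $n$. A group contains a \emph{free noncommutative subsemigroup} if it has two elements $a,b$ such that distinct words in $a,b$ with positive exponents give distinct elements. A group is \emph{virtually solvable} if it has a solvable subgroup of finite index.

\begin{corollary}\label{cor:growth}
Let $G$ be a finitely generated group that acts sensitively on some regular curve.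
\begin{enumerate}
\item[(a)] $G$ does not have polynomial growth.
\item[(b)] If $G$ is virtually solvable, then $G$ contains a free noncommutative subsemigroup.
\end{enumerate}
\end{corollary}

\begin{proof}
By Theorem~\ref{thm:A}, $G$ is not virtually nilpotent. Part (a) follows from Gromov's theorem that a finitely generated group of polynomial growth is virtually nilpotent. For (b), let $S$ be a solvable subgroup of finite index. It is finitely generated, as a finite-index subgroup of a finitely generated group, and it is not virtually nilpotent, since otherwise $G$ would be. By Rosenblatt's theorem \cite{Rosenblatt}, a finitely generated solvable group that is not virtually nilpotent contains a free subsemigroup on two generators.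
\end{proof}

The following example shows that ``nilpotent'' in Theorem~\ref{thm:A} cannot be weakened to ``polycyclic'' or ``metabelian''.

\begin{example}\label{ex:affine}
Let $\lambda=\frac{3+\sqrt5}2$. It satisfies $\lambda(3-\lambda)=1$, so $\mathbb Z[\lambda]=\mathbb Z+\mathbb Z\lambda$ and $\lambda$ is a unit of this ring. Hence
\[
G=\{x\mapsto\lambda^nx+b:\ n\in\mathbb Z,\ b\in\mathbb Z[\lambda]\}
\]
is a group. The translations form a normal subgroup isomorphic to $\mathbb Z^2$ with quotient $\mathbb Z$, and $G\cong\mathbb Z^2\rtimes\mathbb Z$ is polycyclic and metabelian. It acts on the circle $\mathbb R\cup\{\infty\}$, a regular curve; let $D$ be its diameter in a fixed metric.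

The action is sensitive with constant $D/5$. Fix $p,q\in\mathbb R$ at distance greater than $D/2$ in this metric. Let $U$ be a neighborhood of a point $x$ of the circle. It contains an interval $(\alpha,\beta)\subset\mathbb R$, and since $\lambda$ is irrational, $\mathbb Z[\lambda]$ is dense in $\mathbb R$ and contains some $s\in(\alpha,\beta)$. The maps $g_n(z)=\lambda^n(z-s)$ lie in $G$, and the intervals $g_n(\alpha,\beta)=(\lambda^n(\alpha-s),\lambda^n(\beta-s))$ exhaust $\mathbb R$ as $n\to\infty$. For large $n$ the set $g_nU$ contains $p$ and $q$, and one of them is at distance greater than $D/5$ from $g_nx$.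

This is consistent with Theorem~\ref{thm:B}. With $W=\mathbb R$ every real point lies in $\mathrm{Tr}$, but the center of $G$ is trivial: commuting with $x\mapsto x+1$ forces $n=0$, and commuting with $x\mapsto\lambda x$ forces $b=0$. So $Z_i(G)=\{1\}$ for all $i$ and the induction has nowhere to start.
\end{example}

\begin{thebibliography}{9}

\bibitem{Nadler}
Nadler, \emph{Continuum Theory}.

\bibitem{Rosenblatt}
Rosenblatt, Trans. AMS \textbf{193} (1974), 33--53.

\bibitem{WSXX}
Suhua Wang, Enhui Shi, Hui Xu, Zhiwen Xie, \emph{Sensitive group actions on regular curves of almost $\leq n$ order}, arXiv:2102.00401 (2021).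

\end{thebibliography}
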